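# A matrix cone with negative Euler obstruction, and Chern–Mather classes that are not equivariantly positive

## 1. The cone of matrices with two rank bounds

Fix integers $w\ge 2$ and $g\ge w$, and put
$$m=wg,\qquad v=w+(w-1)g .$$
Let $H=\mathbb C^v$, let $R_1,\dots,R_m$ be copies of $\mathbb C^2$, and let $\mathcal G=\bigoplus_{k=1}^m R_k$ and $\mathcal N=\mathrm{Hom}(H,\mathcal G)$. A point $A\in\mathcal N$ is a $2m\times v$ matrix cut into $m$ horizontal strips of two rows; the $k$-th strip is $A_k=\mathrm{pr}_{R_k}A:H\to R_k$. The object on which everything turns is the closed cone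
$$\mathcal Y=\{A\in\mathcal N:\ \operatorname{rank}A\le w,\ \ \operatorname{rank}A_k\le 1\ \text{ for all }k\}.\tag{1.1}$$
If $A\in\mathcal Y$, write $A_k=r_k\otimes\eta_k$ with $0\neq r_k\in R_k$ and $\eta_k\in H^*$. The vectors $r_k$ lie in different summands of $\mathcal G$, so $\operatorname{rank}A=\dim\langle\eta_1,\dots,\eta_m\rangle$. Thus a point of $\mathcal Y$ is a list of $m$ tensors $r_k\otimes\eta_k$ whose covectors span at most a $w$-dimensional space.

Put
$$f(w,g)=(wg)!\prod_{i=0}^{w-1}\frac{i!}{(g+i)!},\qquad D(w,g)=2^{wg}\binom vw-f(w,g).\tag{1.2}$$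
By the hook length formula, $f(w,g)$ is the number of standard Young tableaux of $w\times g$ rectangular shape. We shall prove the following, where $\mathrm{Eu}$ is the local Euler obstruction, recalled in Section 3.

**Proposition 1.** The cone $\mathcal Y$ is irreducible, and $\mathrm{Eu}_{\mathcal Y}(0)=D(w,g)$.

The number $D(w,g)$ can be negative. Take $w=4$, $g=11$, so $m=44$, $v=37$. Since $\frac{44!}{(11!)^4}=\binom{44}{22}\binom{22}{11}^2$ and $\frac{(11!)^4}{11!\,12!\,13!\,14!}=\frac1{12\cdot156\cdot2184}$,
$$f(4,11)=\frac{44!\cdot 12}{11!\,12!\,13!\,14!}=\frac{\binom{44}{22}\binom{22}{11}^2}{156\cdot 2184}=\frac{2104098963720\cdot 705432^2}{340704}>3.07\cdot10^{18},$$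
$$2^{44}\tbinom{37}{4}=66045\cdot 2^{44}<1.17\cdot 10^{18},$$
so
$$D(4,11)<-1.9\cdot10^{18}<0.\tag{1.3}$$

The use of this cone is to disprove a positivity conjecture about orbit closures in flag varieties.

## 2. Equivariant positivity for $GL_p\times GL_q$-orbit closures

Let $G=GL(n,\mathbb C)$ and $K=GL(p,\mathbb C)\times GL(q,\mathbb C)$ with $p+q=n$, embedded block-diagonally. Let $B\subset G$ be a Borel subgroup containing a maximal torus $T$ of $K$ (hence of $G$), let $U$ be its unipotent radical, and let $X=G/B$. The group $K$ acts on $X$ with finitely many orbits. The classes $[X_\sigma]$, $\sigma\in S_n$, of the Schubert varieties $X_\sigma=\overline{B\sigma B/B}$ form a basis of the equivariant Borel–Moore homology $H^T_*(X)$ over $H_T^*(\mathrm{pt})=\mathrm{Sym}(\mathfrak t^*)$. So for a $T$-stable closed irreducible $Y\subset X$ the equivariant Chern–Mather class can be written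
$$c_M^T(Y)=\sum_{\sigma\in S_n}a_\sigma[X_\sigma],\qquad a_\sigma\in H_T^*(\mathrm{pt}).\tag{2.1}$$

**Definition.** The class $c_M^T(Y)$ is *equivariantly positive* if every $a_\sigma$ is a polynomial with nonnegative integer coefficients in the $T$-weights of $\mathrm{Lie}(U)$, i.e. in the positive roots of $B$.

Positive roots are nonnegative integer combinations of the simple roots $\alpha_1,\dots,\alpha_{n-1}$, so it is equivalent to ask for nonnegative integer polynomials in the $\alpha_i$. The $\alpha_i$ are algebraically independent, so there the coefficients are well defined. This is the convention of Graham's equivariant positivity theorem: the class of any $T$-invariant subvariety of $X$, expanded in the $[X_\sigma]$, has coefficients that are nonnegative integer polynomials in the weights of $\mathrm{Lie}(U)$.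

In William Graham, Minyoung Jeon, Scott Joseph Larson, "Irreducible Characteristic Cycles for Orbit Closures of a Symmetric Subgroup", arXiv:2603.28392 (2026), it is stated as a conjecture, and verified in an example, that *for every $K$-orbit closure $Y\subset X$ the class $c_M^T(Y)$ is equivariantly positive*. We shall see that this is false.

**Coordinates.** Let $C^+,C^-\subset\mathbb C^n$ be the two $K$-stable summands, of dimensions $p,q$, with bases of $T$-eigenvectors $e_i$ of weights $t_i$. Since $T\subset B$, the group $B$ is the stabilizer of a coordinate flag, and $X$ is the variety of complete flags. The point $x_0=w_0B/B$ is the opposite coordinate flag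
$$\langle e_{a_1}\rangle\subset\langle e_{a_1},e_{a_2}\rangle\subset\cdots .$$
Its stabilizer is the opposite Borel $B^-$, whose Lie algebra contains the elementary maps $e_{a_j}\mapsto e_{a_i}$ for $i\le j$. Hence $T_{x_0}X=\mathfrak g/\mathrm{Lie}(B^-)\cong\mathrm{Lie}(U)$ is spanned by the maps $e_{a_i}\mapsto e_{a_j}$ with $i<j$. The positive roots are therefore $t_{a_j}-t_{a_i}$ $(i<j)$, and the simple roots are
$$\alpha_i=t_{a_{i+1}}-t_{a_i}.$$

**Definition.** The *word* of $B$ is $\varepsilon_1\cdots\varepsilon_n$, where $e_{a_i}\in C^{\varepsilon_i}$.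

For example, let $K$ be block diagonal with $C^+$ first and $B$ upper triangular. Then $B$ fixes $\langle e_1\rangle\subset\langle e_1,e_2\rangle\subset\cdots$, so $x_0$ is $\langle e_n\rangle\subset\langle e_n,e_{n-1}\rangle\subset\cdots$, and the word is $-^q+^p$.

**Theorem 2.** Suppose that for one of the two signs (call it $-$) the word of $B$ has a prefix of length $h$ with exactly $v$ letters $-$, and the rest of the word has at least $2m$ letters of each sign. Then there is a $K$-orbit closure $Y\subset X$ such that the coefficient of $\alpha_h^{h(n-h)}$ in $a_{w_0}$, written as a polynomial in the simple roots, equals $D(w,g)$.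

**Corollary 3.**
1. If $p,q\ge125$, the conjecture fails for *every* Borel $B\supset T$.
2. If $\min(p,q)\ge 88$ and $\max(p,q)\ge125$, it fails for the standard block-diagonal $K$ and upper triangular $B$.
3. The negative coefficients are unbounded: for fixed $w\ge3$, $D(w,g)\to-\infty$ as $g\to\infty$.

Nothing is claimed about small $p,q$, nor that the bounds $88$ and $125$ are optimal.

The plan: Section 5 shows that certain coefficients of $a_{w_0}$ are values of $\mathrm{Eu}_Y$; Sections 6 and 7 compute $\mathrm{Eu}_{\mathcal Y}(0)$; Sections 8 and 9 find $\mathcal Y$ inside a $K$-orbit closure, at the right point.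

## 3. Constructible functions, Euler obstructions, characteristic cycles

**Euler characteristics.** For complex algebraic varieties $\chi=\chi_c$. Hence $\chi$ is additive over decompositions into locally closed pieces. For a constructible function $\phi$ on $W$ put $\chi(W;\phi)=\sum_c c\,\chi(W\cap\phi^{-1}(c))$. It is additive, and for $\psi:Z\to X$ the push-forward $(\psi_*\phi)(x)=\chi(\psi^{-1}(x);\phi)$ satisfies $\chi(X;\psi_*\phi)=\chi(Z;\phi)$. If $\mathbb C^*$ acts on $W$, then $\chi(W^{\mathbb C^*})=\chi(W)$.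

**Nash blow-up, Chern–Mather class, Euler obstruction.** For $Y$ closed irreducible in a smooth variety, let $\nu:\widetilde Y\to Y$ be the closure of $\{(y,T_yY): y \text{ a smooth point}\}$ in the Grassmann bundle, with tautological bundle $\widetilde T$. Then $c_M^T(Y)=\nu_*(c^T(\widetilde T)\cap[\widetilde Y])$, and $\mathrm{Eu}_Y(y)=\int c(\widetilde T)\cap s(\nu^{-1}(y),\widetilde Y)$, with $s$ the Segre class. We shall use only the following facts.

* **(F1)** $c_M^T(Y)=c_*^T(\mathrm{Eu}_Y)$, where $c_*^T$ is the equivariant MacPherson transformation from $T$-invariant constructible functions to $H_*^T$ (MacPherson 1974; Ohmoto, *Math. Proc. Camb. Phil. Soc.* 140 (2006)). It commutes with proper push-forward, and $c_*^T(1_Z)=c^T(TZ)\cap[Z]$ for $Z$ smooth.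
* **(F2)** $\mathrm{Eu}$ is a local analytic invariant, equals $1$ at smooth points, is constant on connected strata of a Whitney stratification, and satisfies $\mathrm{Eu}_{a^{-1}(Y)}=\mathrm{Eu}_Y\circ a$ for $a$ a smooth morphism.
* **(F3)** (Brasselet–Lê–Seade, *Topology* 39 (2000).) Let $\{V_i\}$ be a Whitney stratification of $Y\ni0$ with connected strata, all having $0$ in their closure, and let $\ell$ be a generic linear form. Then $\mathrm{Eu}_Y(0)=\sum_i\chi(V_i\cap B_\epsilon\cap\ell^{-1}(t))\,\mathrm{Eu}_Y(V_i)$ for $0<|t|\ll\epsilon\ll1$.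
* **(F4)** (Kashiwara–Schapira, *Sheaves on Manifolds*, Prop. 5.4.4 and Ch. IX; Brylinski–Dubson–Kashiwara 1981; Ginzburg 1986.) The characteristic cycle $CC$ is an isomorphism from algebraically constructible functions on a smooth $N$ to conic Lagrangian cycles in $T^*N$. For $S\subset N$ closed irreducible, $CC(\mathrm{Eu}_S)=(-1)^{\dim S}[T^*_SN]$, where $T^*_SN$ is the closure of the conormal bundle of the smooth part of $S$. The characteristic cycle of a sheaf is supported in its microsupport $SS$. For $\pi:E\to N$ proper with $E$ smooth, $SS(R\pi_*\mathbb C_E)\subset\{(\pi(e),\xi):\xi\circ d\pi_e=0\}$.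

The constructible function of $R\pi_*\mathbb C_E$ is $\pi_*1_E$, because its stalk at $A$ is the cohomology of $\pi^{-1}(A)$.

We identify $H^T_*(X)\cong H_T^*(X)$ by Poincaré duality, so $[X]=1$. The equivariant Euler class of a $T$-line of weight $\lambda$ is $\lambda$. This is the convention for which Graham's theorem holds as stated; see (4.1).

**Lemma 4 (Euler obstruction of a cone).** Let $\mathcal Y\subset\mathbb C^N$ be a closed irreducible algebraic cone of positive dimension. For $\ell$ in a dense set of linear forms,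
$$\mathrm{Eu}_{\mathcal Y}(0)=\chi\big(\mathcal Y\cap\{\ell=1\};\mathrm{Eu}_{\mathcal Y}\big).$$

*Proof.* Take an algebraic Whitney stratification of $\mathbb P(\mathcal Y)$ with connected strata. The punctured cones over its strata, together with $\{0\}$, form a stratification $\{V_i\}$ of $\mathcal Y$ by connected $\mathbb C^*$-stable sets. Away from $0$ it is locally the product of the given stratification with $\mathbb C^*$, hence Whitney. At $\{0\}$, condition (a) is trivial because $T_0\{0\}=0$. Condition (b) holds because the line through $0$ and $x\in V_i$ lies in $T_xV_i$, so any limit of such lines lies in the limit of the tangent spaces. Every $V_i$ has $0$ in its closure. So (F3) applies.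

Multiplication by $t^{-1}$ gives $V_i\cap B_\epsilon\cap\ell^{-1}(t)\cong W\cap B_{\epsilon/|t|}$, where $W=V_i\cap\ell^{-1}(1)$. By semialgebraic (Hardt) triviality, for some $r_0$ the part $\{|x|>r_0\}$ of $W$ is a product of a fiber with $(r_0,\infty)$, the norm being the second coordinate. For $r>r_0$, move the coordinate in $(r_0,\infty)$ by a homotopy of embeddings into itself, equal to the identity near $r_0$, preserving $(r_0,r]$, and ending with image in $(r_0,r)$. Extended by the identity on $\{|x|\le r_0\}$, this shows that $W\cap B_r\hookrightarrow W$ is a homotopy equivalence. With $r=\epsilon/|t|$ large we get $\chi(V_i\cap B_\epsilon\cap\ell^{-1}(t))=\chi(V_i\cap\ell^{-1}(1))$. The stratum $\{0\}$ contributes $0$. Summing over $i$ gives the claim. $\square$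

**Example (cones over smooth varieties).** If $\mathcal Y$ is the cone over a smooth $Z\subset\mathbb P^{N-1}$, then $\mathrm{Eu}=1$ off $0$, and $\mathcal Y\cap\{\ell=1\}\cong Z\setminus\{\ell=0\}$. Hence
$$\mathrm{Eu}_{\mathcal Y}(0)=\chi(Z)-\chi(Z\cap\{\ell=0\}).\tag{3.1}$$
For a smooth plane curve of degree $d$ this is $(3d-d^2)-d=2d-d^2$: it is $1$ for a plane, $0$ for the quadric cone, $-3$ for the cone over a cubic. So Euler obstructions can be negative; the issue is whether they can be negative on $K$-orbit closures.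

**Example (a characteristic cycle).** Let $\pi:E\to\mathbb C^2$ be the blow-up of the origin. Then $\pi_*1_E$ is $1$ off the origin and $\chi(\mathbb P^1)=2$ there, so $\pi_*1_E=1_{\mathbb C^2}+1_{\{0\}}=\mathrm{Eu}_{\mathbb C^2}+\mathrm{Eu}_{\{0\}}$, and $CC$ is supported on the zero section and $T_0^*\mathbb C^2$. Read backwards: $\mathrm{Eu}_{\mathbb C^2}(0)=\chi(\mathbb P^1)-1=1$. The Euler characteristic of the fiber overcounts by a multiple of $1_{\{0\}}$. That overcount is what will make $D(w,g)$ negative.

## 4. The flag variety of $\mathbb C^2$, and $Y=X$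

Let $n=2$, $p=q=1$. Then $K=T$, $X=\mathbb P^1$, and the orbit closures are $\{x_0\}$, the other fixed point $\mathrm{pt}_e$, and $X$. The tangent weights are $\alpha$ at $x_0$ and $-\alpha$ at $\mathrm{pt}_e$. Compare restrictions to the two fixed points. The class $[x_0]$ restricts to $(\alpha,0)$, $[\mathrm{pt}_e]$ to $(0,-\alpha)$, $c^T(TX)$ to $(1+\alpha,1-\alpha)$. Hence
$$[x_0]=\alpha[X]+[\mathrm{pt}_e],\qquad c_M^T(X)=c^T(TX)=(1+\alpha)[X]+2[\mathrm{pt}_e],\tag{4.1}$$
and all three classes are positive. The coefficient of $\alpha$ in $a_{w_0}$ is $1,0,1$ for $Y=\{x_0\},\{\mathrm{pt}_e\},X$, and in each case this is $\mathrm{Eu}_Y(x_0)$.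

For any $n$ and $Y=X$, restriction to $x_0$ gives $a_{w_0}=\prod_{\beta>0}(1+\beta)$. (All $[X_\sigma]$ with $\sigma\ne w_0$ vanish at $x_0$; see Lemma 7.) Set all simple roots except $\alpha_h$ to $0$. The roots $t_{a_j}-t_{a_i}$ with $i\le h<j$ become $\alpha_h$ and the others become $0$, so we get $(1+\alpha_h)^{h(n-h)}$. The coefficient of $\alpha_h^{h(n-h)}$ is $1$, again a value of $\mathrm{Eu}_X$. The next section turns this into a rule.

## 5. Leading coefficients of $a_{w_0}$ are generic values of $\mathrm{Eu}_Y$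

**Lemma 5.** Let a torus $T$ act on a smooth projective $X$. Every $T$-invariant constructible function on $X$ is a $\mathbb Z$-combination of functions $\psi_*1_Z$ with $\psi:Z\to X$ equivariant and $Z$ smooth projective. Consequently, for a homomorphism of tori $T'\to T$, the map $H_T^*(X)\to H_{T'}^*(X)$ sends $c_*^T(\phi)$ to $c_*^{T'}(\phi)$.

*Proof.* Such a function is a $\mathbb Z$-combination of functions $1_W$ with $W$ closed, $T$-stable and (as $T$ is connected) irreducible. If $\psi:Z\to W$ is an equivariant projective resolution, $1_W-\psi_*1_Z$ is $T$-invariant and supported on a smaller closed set. Induct on dimension. For the last claim, $c_*^T(\psi_*1_Z)=\psi_*c^T(TZ)$ maps to $\psi_*c^{T'}(TZ)$. $\square$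

**Lemma 6.** Let $S=\mathbb C^*$ act on a smooth projective $X$. Let $F$ be a component of $X^S$ with normal weights $b_1,\dots,b_c$ (nonzero integers), let $x\in F$, and let $\phi$ be an $S$-invariant constructible function with generic value $\phi_F$ on $F$. Then the $s^c$-coefficient of $\iota_x^*c_*^S(\phi)\in\mathbb Z[s]$ is $(\prod b_i)\,\phi_F$.

*Proof.* Both sides are additive in $\phi$, so by Lemma 5 assume $\phi=\psi_*1_Z$; then $c_*^S(\phi)=\psi_*c^S(TZ)$.

**Step 1: localize.** The aim is a formula for the restriction to $F$. Let $Z_i$ be the components of $Z^S$. Each maps into a single component of $X^S$. Over $\mathbb Q[s,s^{-1}]$ the localization theorem reads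
$$c^S(TZ)=\sum_i(\iota_{Z_i})_*\left(c(TZ_i)\frac{c^S(N_{Z_i})}{e^S(N_{Z_i})}\right).$$
Push forward to $X$ and restrict to $F$. Terms with $\psi(Z_i)\not\subset F$ are supported on other components and restrict to $0$; for the rest, $\iota_F^*(\iota_F)_*$ is multiplication by $e^S(N_F)$. So
$$\iota_F^*\psi_*c^S(TZ)=e^S(N_F)\sum_{\psi(Z_i)\subset F}(\psi|_{Z_i})_*\left(c(TZ_i)\frac{c^S(N_{Z_i})}{e^S(N_{Z_i})}\right).\tag{5.1}$$

**Step 2: find the order in $s$.** A Chern root of $N_{Z_i}$ has the form $js+y$ with $j\ne0$ and $y$ nilpotent, and $\frac{1+js+y}{js+y}=1+\frac1{js+y}$, with $\frac1{js+y}=\frac1{js}\sum_k(-y/js)^k$. So $c^S(N_{Z_i})/e^S(N_{Z_i})\in1+s^{-1}H^*(Z_i;\mathbb Q)[s^{-1}]$. As $F$ is connected, $\iota_x^*$ is the ring projection of $H^*(F)\otimes\mathbb Q[s^{\pm1}]$ to its $H^0(F)$-component. That component of $e^S(N_F)$ is $(\prod b_i)s^c$.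

**Step 3: identify the leading term.** By generic smoothness, over a dense open subset of $F$ every $Z_i\to F$ is smooth (possibly with empty fibers). For $x'$ in it, the $H^0$-component of $(\psi|_{Z_i})_*c(TZ_i)$ is, by base change to $x'$, the integral of $c(TZ_i)$ over the fiber $Z_i\cap\psi^{-1}(x')$. The normal bundle of the fiber is trivial, so this is $\chi(Z_i\cap\psi^{-1}(x'))$. Therefore
$$\iota_x^*c_*^S(\phi)=\Big(\prod b_i\Big)s^c\Big(\sum_i\chi(Z_i\cap\psi^{-1}(x'))+O(s^{-1})\Big).$$
Since $x'$ is $S$-fixed, $\psi^{-1}(x')$ is $S$-stable, and for generic $x'$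
$$\sum_i\chi(Z_i\cap\psi^{-1}(x'))=\chi(\psi^{-1}(x')^S)=\chi(\psi^{-1}(x'))=\phi(x')=\phi_F.\qquad\square$$

**Lemma 7.** $a_{w_0}=\iota_{x_0}^*c_M^T(Y)$, and $a_{w_0}\in\mathbb Z[\alpha_1,\dots,\alpha_{n-1}]$.

*Proof.* For $\sigma\ne w_0$ we have $x_0\notin X_\sigma$, so $[X_\sigma]$ restricts to $0$ at $x_0$; and $[X_{w_0}]=[X]=1$. The center of $G$ acts trivially on $X$. So $\mathrm{Eu}_Y$ is invariant under the adjoint torus $T/Z(G)$, and by Lemma 5 the class $c_M^T(Y)$ is the image of a class equivariant for that torus. Its character lattice is the root lattice, with basis the $\alpha_i$. $\square$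

**Proposition 8.** Let $1\le h<n$, $V_1=\langle e_{a_1},\dots,e_{a_h}\rangle$, $V_2=\langle e_{a_{h+1}},\dots,e_{a_n}\rangle$ and $F=\{F_\bullet\in X:F_h=V_1\}\cong Fl(V_1)\times Fl(V_2)$. For a $K$-orbit closure $Y$, the coefficient of $\alpha_h^{h(n-h)}$ in $a_{w_0}$ is the generic value of $\mathrm{Eu}_Y$ on $F$. In particular, equivariant positivity of $c_M^T(Y)$ forces this value to be $\ge0$.

*Proof.* Let $S=\mathbb C^*\subset T$ act trivially on $V_1$ and by $z$ on $V_2$. An $S$-fixed flag satisfies $F_i=(F_i\cap V_1)\oplus(F_i\cap V_2)$. The numbers $\dim F_i\cap V_1$ and $\dim F_i\cap V_2$ are upper semicontinuous with constant sum, hence locally constant on $X^S$. At $x_0$ one has $\dim F_h\cap V_1=h$, i.e. $F_h=V_1$. Conversely, a flag with $F_h=V_1$ has $F_i\subset V_1$ for $i\le h$ and $F_i\supset V_1$ for $i\ge h$, so it is $S$-fixed. As $F$ is connected, it is the component of $X^S$ through $x_0$. Its normal space at any point is $\mathrm{Hom}(V_1,V_2)$: all normal weights are $1$, and $c=h(n-h)$.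

Restriction from $T$ to $S$ sends $\alpha_h=t_{a_{h+1}}-t_{a_h}\mapsto s$ and every other simple root to $0$. The function $\mathrm{Eu}_Y$ is $T$-invariant because $Y$ is $K$-stable, so by Lemma 5 restriction sends $c_*^T(\mathrm{Eu}_Y)$ to $c_*^S(\mathrm{Eu}_Y)$. Hence, by Lemma 7, the $\alpha_h^c$-coefficient of $a_{w_0}$ is the $s^c$-coefficient of $\iota_{x_0}^*c_*^S(\mathrm{Eu}_Y)$, which is $1\cdot(\mathrm{Eu}_Y)_F$ by Lemma 6. $\square$

**Remark (why not a generic $S$).** The first choice one would make is a one-parameter subgroup on which no root vanishes. Then the component through $x_0$ is $\{x_0\}$. Lemma 6, for all such $S$, says that the part of $a_{w_0}$ of degree $\dim X$ is $\mathrm{Eu}_Y(x_0)\prod_{\beta>0}\beta$. This sees $\mathrm{Eu}_Y$ only at a coordinate flag. The special $S$ of Proposition 8 sees $\mathrm{Eu}_Y$ at generic points of the positive-dimensional $F$, and Section 8 shows why we need that freedom.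

## 6. Determinantal cones: a resolution with no correction at the vertex

We now look for cones with negative Euler obstruction that could be slices of orbit closures. The natural first candidates are plain determinantal cones
$$\mathcal D=\{A\in\mathrm{Hom}(H,\mathbb C^N):\operatorname{rank}A\le w\},\qquad \dim H=v,\quad 1\le w\le v\le N .$$
Let $E=\{(L,A):A|_L=0\}$ over $\mathrm{Gr}(v-w,H)$. It is a vector bundle with fiber $\mathrm{Hom}(H/L,\mathbb C^N)$, and $\pi:E\to\mathcal D$ is proper, surjective, and one-to-one over matrices of rank $w$. To compare $\pi_*1_E$ with $\mathrm{Eu}_{\mathcal D}$, we find all $(e,\xi)$ with $\xi\circ d\pi_e=0$, where $\xi\in\mathrm{Hom}(\mathbb C^N,H)$ pairs with $A$ by $\mathrm{tr}(\xi A)$. Since the Grassmannian is homogeneous under $GL(H)$, the tangent space of $E$ is spanned by fiber directions and by $GL(H)$-directions, which map to $-A\zeta$, $\zeta\in\mathrm{End}(H)$. The conditions are therefore $\mathrm{im}\,\xi\subset L$ and $\xi A=0$.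

Stratify by $u=\operatorname{rank}A$. For fixed $(L,A)$ these are $wN$ conditions and then $u(v-w)$ further ones ($\xi:\mathbb C^N\to L$ vanishes on $\mathrm{im}A$). The matrices of rank $u$ in $\mathrm{Hom}(H/L,\mathbb C^N)$ form a space of dimension $u(w+N-u)$. The stratum has dimension
$$Nv+w(v-w)+u(w+N-u)-wN-u(v-w)=Nv+(w-u)(v-w-N+u).$$
For $u<w$ the second term is negative, as $v-N\le0$ and $u-w<0$. For $u=w$ it is $0$, and that stratum is irreducible (a vector bundle over an open subset of $E$). So the only irreducible conic Lagrangian in the bound of (F4) is $T^*_{\mathcal D}\mathcal N$ with $\mathcal N=\mathrm{Hom}(H,\mathbb C^N)$. Hence $\pi_*1_E$ is a multiple of $\mathrm{Eu}_{\mathcal D}$, and evaluation at a generic point gives $\pi_*1_E=\mathrm{Eu}_{\mathcal D}$. So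
$$\mathrm{Eu}_{\mathcal D}(0)=\chi(\mathrm{Gr}(v-w,H))=\tbinom vw>0 .$$
(For $w=1$ one can check this with (3.1). The cone is over $\mathbb P^{v-1}\times\mathbb P^{N-1}$. A generic $(1,1)$-hypersurface fibers over $\mathbb P^{v-1}$ with fibers $\mathbb P^{N-2}$, so $\mathrm{Eu}(0)=vN-v(N-1)=v$.)

The attempt stops exactly here. When the conormal variety of the image is the only Lagrangian available, $\mathrm{Eu}(0)$ is the Euler characteristic of a Grassmannian, which is positive. We need a correction $\beta\,1_{\{0\}}$ as in the blow-up of the plane, with $\beta$ larger than the Euler characteristic of the fiber. For a vector bundle $E\subset\mathcal V\times\mathcal N$ with $\mathcal V$ compact homogeneous, the zero section contributes pairs $(y,\xi)$ with $\xi|_{E_y}=0$. They form a space of dimension $\dim\mathcal V+\dim\mathcal N-\operatorname{rank}E$, so the balanced case is $\operatorname{rank}E=\dim\mathcal V$. Now add the strip conditions: $\mathcal V=\mathrm{Gr}(v-w,H)\times\prod_{k=1}^m\mathbb P(R_k)$ and $E_y=\bigoplus_k\mathrm{Hom}(H/L,\rho_k)$.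 Balance reads $w(v-w)+m=wm$, i.e. $w(v-w)=(w-1)m$, i.e. $m=wg$ and $v-w=(w-1)g$ for some $g$. This is the choice in Section 1. The correction will be the number of zeros of a section, and it grows like $w^m$ up to polynomial factors, against $2^m\binom vw$ for $\chi(\mathcal V)$.

## 7. The Euler obstruction of $\mathcal Y$ at its vertex

We prove Proposition 1. Let
$$\mathcal V=\mathrm{Gr}(v-w,H)\times\prod_k\mathbb P(R_k)\ni(L,\rho_1,\dots,\rho_m),\qquad E=\{(L,\rho,A): A|_L=0,\ \mathrm{im}A_k\subset\rho_k\ \forall k\}.$$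
So $E\to\mathcal V$ is a vector bundle with fiber $\bigoplus_k\mathrm{Hom}(H/L,\rho_k)$, of rank $wm$, and
$$\dim\mathcal V=w(v-w)+m=w(w-1)g+wg=wm .$$
Since $E$ is a closed subbundle of $\mathcal V\times\mathcal N$ and $\mathcal V$ is compact, the projection $\pi:E\to\mathcal N$ is proper. A matrix lies in $\mathcal Y$ if and only if it kills some $L$ of codimension $w$ and each $\mathrm{im}A_k$ lies in a line $\rho_k$. So $\pi(E)=\mathcal Y$, and $\mathcal Y$ is irreducible. Write $A_k=r_k\otimes\eta_k$ with $\rho_k=\langle r_k\rangle$ and $\eta_k\in L^\perp\subset H^*$, $\dim L^\perp=w$. If all $\eta_k\ne0$ and they span a $w$-dimensional space, then $\rho_k=\mathrm{im}A_k$ and $L=\bigcap\ker\eta_k$ are determined by $A$, so $\pi^{-1}(A)$ is one point. This is the generic case in $E$, as $m\ge w$.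

**Step 1: the shape of $\pi_*1_E$.** The aim is to show
$$\pi_*1_E=\mathrm{Eu}_{\mathcal Y}+\beta\,1_{\{0\}}\quad\text{for some }\beta\in\mathbb Z.\tag{7.1}$$
Write $\xi=(\xi_k)\in\mathcal N^*=\bigoplus\mathrm{Hom}(R_k,H)$ with $\xi(A)=\sum\mathrm{tr}(\xi_kA_k)$, and let $C=\{(e,\xi):\xi\circ d\pi_e=0\}\subset E\times\mathcal N^*$. Since $\mathcal V$ is homogeneous under $GL(H)\times\prod GL(R_k)$, the tangent space of $E$ at $e=(L,\rho,A)$ is spanned by the fiber directions and the directions of these groups. As $\pi$ is equivariant, $\xi\circ d\pi_e=0$ says the following.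

* (i) Fiber directions map to $r_k\otimes\eta_k'$ with $\eta_k'\in L^\perp$, and $\mathrm{tr}(\xi_k(r_k\otimes\eta'_k))=\eta_k'(\xi_kr_k)$. So $\kappa_k:=\xi_kr_k\in L$ for all $k$.
* (ii) The directions of $GL(R_k)$ map to $r'\otimes\eta_k$ with $r'\in R_k$ arbitrary. So $\eta_k\circ\xi_k=0$ on $R_k$.
* (iii) The directions of $GL(H)$ map to $-\sum_kr_k\otimes\eta_k\zeta$ with $\zeta\in\mathrm{End}(H)$. So $\sum_k\eta_k(\zeta\kappa_k)=0$ for all $\zeta$, i.e. $\sum_k\eta_k\otimes\kappa_k=0$ in $(H/L)^*\otimes L$.

Stratify $C$ by $R=\{k:\eta_k\ne0\}$ and $u=\dim\langle\eta_k\rangle$; put $x=|R|$. For fixed $(L,\rho,A)$ these are linear conditions on $\xi$: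

* (i) gives $wm$ conditions, $w$ for each $k$;
* given (i), the equation $\eta_k\xi_k=0$ holds on $r_k$ automatically, so (ii) gives one further condition for each $k\in R$, on $\xi_k(r_k')$ with $r_k'$ completing $r_k$ to a basis of $R_k$: in total $x$;
* (iii) gives $u(v-w)$ conditions on $(\kappa_k)_{k\in R}\in L^R$, since $(\kappa_k)\mapsto\sum\eta_k\otimes\kappa_k$ maps onto $\langle\eta\rangle\otimes L$.

They are independent, because $\xi_kr_k$ (in (i), (iii)) and $\xi_kr_k'$ (in (ii)) are independent data. The configurations $(\eta_k)_{k\in R}$ of nonzero vectors of $L^\perp$ with $u$-dimensional span form a space of dimension $u(w-u)+xu$, if nonempty: choose the span, then the vectors in it. Using $v-w=(w-1)g$,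
$$\dim C_{R,u}=wm+u(w-u)+xu+\dim\mathcal N-wm-x-u(v-w)=\dim\mathcal N+\delta,$$
$$\delta=u(w-u)+x(u-1)-u(w-1)g .$$

* If $u=0$, then $x=0$ and $\delta=0$.
* If $1\le u<w$, then $\delta$ is nondecreasing in $x\le m=wg$. So $\delta\le u(w-u)+wg(u-1)-u(w-1)g=u(w-u)-g(w-u)=(w-u)(u-g)<0$, because $g\ge w>u$.
* If $u=w$, then $\delta=x(w-1)-w(w-1)g=(w-1)(x-m)$, which is $<0$ for $x<m$ (as $w\ge2$) and $0$ for $x=m$.

Let $\Lambda\subset T^*\mathcal N$ be the image of $C$ under $(e,\xi)\mapsto(\pi(e),\xi)$; it is closed since this map is proper. Let $T^*_{\mathcal S}\mathcal N\subset\Lambda$ be an irreducible conic Lagrangian; it has dimension $\dim\mathcal N$. Being irreducible, it lies in the closure of the image of one of the finitely many strata, and that stratum must have $\delta\ge0$. So it is $C_{\emptyset,0}$ or $C_{[m],w}$, where $[m]=\{1,\dots,m\}$. On $C_{\emptyset,0}$ we have $A=0$, so the image lies in $T_0^*\mathcal N$; in that case $\mathcal S=\{0\}$. The stratum $C_{[m],w}$ is a vector bundle over a nonempty open subset of $E$,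 so it is irreducible, of dimension $\dim\mathcal N$. In that case $T^*_{\mathcal S}\mathcal N$ equals the closure of its image, which projects onto a dense subset of $\mathcal Y$; so $\mathcal S=\mathcal Y$.

By (F4), $CC(R\pi_*\mathbb C_E)$ is supported in $\Lambda$, so it is a $\mathbb Z$-combination of $[T^*_{\mathcal Y}\mathcal N]$ and $[T^*_0\mathcal N]$, and $\pi_*1_E=\alpha\,\mathrm{Eu}_{\mathcal Y}+\beta\,1_{\{0\}}$ with $\alpha,\beta\in\mathbb Z$. At a generic smooth point of $\mathcal Y$ the fiber of $\pi$ is one point and $\mathrm{Eu}_{\mathcal Y}=1$, so $\alpha=1$. This is (7.1).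

**Step 2: $\beta$ is a number of zeros of a section.** The aim is to isolate $\beta$ with a functional that kills $\mathrm{Eu}_{\mathcal Y}$. For a constructible function $\phi$ on $\mathcal N$ and a linear form $\ell$ put
$$\theta(\phi)=\phi(0)-\chi(\{\ell=1\};\phi).$$
We choose $\ell$ in the dense set of Lemma 4, and also in the dense Zariski-open set given by Bertini's theorem below; this is possible because a dense set meets a nonempty open set.

* $\theta(1_{\{0\}})=1$, since $0\notin\{\ell=1\}$.
* $\theta(\mathrm{Eu}_{\mathcal Y})=0$, by Lemma 4.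
* $\theta(\pi_*1_E)=\chi(\pi^{-1}(0))-\chi(\{\ell\circ\pi=1\})$. Here $\pi^{-1}(0)$ is the zero section, isomorphic to $\mathcal V$. Let $\mathcal V_\ell=\{y\in\mathcal V:\ell|_{E_y}=0\}$. Over $y\notin\mathcal V_\ell$ the fiber of $\{\ell\circ\pi=1\}\to\mathcal V$ is an affine space, and over $\mathcal V_\ell$ it is empty. So $\theta(\pi_*1_E)=\chi(\mathcal V)-(\chi(\mathcal V)-\chi(\mathcal V_\ell))=\chi(\mathcal V_\ell)$.

Applying $\theta$ to (7.1) gives $\beta=\chi(\mathcal V_\ell)$. Write $\ell=(\xi_k)$ and $Q=H/L$. By condition (i), $\mathcal V_\ell=\{\xi_k(\rho_k)\subset L\ \forall k\}$. It is the zero locus of the section of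
$$E^*=\bigoplus_k\mathrm{Hom}(\rho_k,Q)$$
induced by $\xi$. This bundle is globally generated by $\bigoplus_k\mathrm{Hom}(R_k,H)=\mathcal N^*$, and its rank is $wm=\dim\mathcal V$. By Bertini's theorem, for generic $\ell$ the zero scheme is finite and reduced, so $\beta=\int_{\mathcal V}c_{wm}(E^*)$. With $h_k=c_1(\rho_k^*)$, $h_k^2=0$,
$$\beta=\int_{\mathcal V}\prod_kc_w(Q\otimes\rho_k^*)=\int_{\mathcal V}\prod_k\big(c_w(Q)+c_{w-1}(Q)h_k\big)=\int_{\mathrm{Gr}}c_{w-1}(Q)^m ,\tag{7.2}$$
because integration over $\prod\mathbb P(R_k)$ picks out the coefficient of $h_1\cdots h_m$.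

**Step 3: the integral counts tableaux.** The aim is $\beta=f(w,g)$. Let $x_1,\dots,x_w$ be the Chern roots of $Q$; the integrand is $e_{w-1}(x)^m$, of degree $(w-1)m=w(v-w)=\dim\mathrm{Gr}$. First, which Schur polynomials survive. From $c(L)c(Q)=1$ ($L$ also denoting the tautological subbundle, of rank $v-w$), the complete symmetric polynomial $h_i(x)=(-1)^ic_i(L)$ vanishes for $i>v-w$. If $\lambda_1>v-w$, the first row $h_{\lambda_1},h_{\lambda_1+1},\dots$ of the Jacobi–Trudi determinant of $s_\lambda$ is zero, so $s_\lambda(x)=0$ on $\mathrm{Gr}$. A partition of $w(v-w)$ with at most $w$ rows and $\lambda_1\le v-w$ must be $((v-w)^w)$. For it, $s_\lambda=(x_1\cdots x_w)^{v-w}=c_w(Q)^{v-w}$. This is the class of a point: $v-w$ general vectors of $H$ give a section of the globally generated bundle $Q^{\oplus(v-w)}$ with reduced zero scheme, and these vectors lie in exactly one $L$, their span. So $\beta$ is the coefficient of $s_{((v-w)^w)}$ in $e_{w-1}(x)^m$.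

Next, expand. Since $e_{w-1}=e_w\sum_ix_i^{-1}$, and $p_1^m=\sum_{\mu\vdash m}f^\mu s_\mu$ with $f^\mu$ the number of standard tableaux of shape $\mu$,
$$e_{w-1}(x)^m=e_w(x)^m\sum_{\mu\vdash m,\ \ell(\mu)\le w}f^\mu s_\mu(x^{-1})=\sum_{\mu\vdash m,\ \ell(\mu)\le w}f^\mu\,s_{(m-\mu_w,\dots,m-\mu_1)}(x).$$
Here we used $e_w^m s_\mu(x^{-1})=s_{(m-\mu_w,\dots,m-\mu_1)}(x)$, which follows from the bialternant formula
$$s_\mu(x^{-1})=\frac{\det(x_i^{-(\mu_j+w-j)})}{\det(x_i^{-(w-j)})}.$$
Multiply numerator by $e_w^{m+w-1}$ and denominator by $e_w^{w-1}$. The exponents become $m-\mu_j+j-1$ and $j-1$. Reversing the order of columns in both determinants gives exponents $(m-\mu_{w+1-j})+w-j$ and $w-j$.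

The required term has $m-\mu_i=v-w$, i.e. $\mu_i=wg-(w-1)g=g$ for all $i$. So $\beta=f^{(g^w)}=f(w,g)$.

**Step 4: conclusion.** Evaluate (7.1) at $0$:
$$\mathrm{Eu}_{\mathcal Y}(0)=\pi_*1_E(0)-\beta=\chi(\mathcal V)-f(w,g)=2^m\tbinom vw-f(w,g)=D(w,g).\qquad\square$$

(A case to do by hand: for $w=g=2$ we have $m=v=4$, $\beta=\int_{\mathrm{Gr}(2,4)}c_1(Q)^4=2=f(2,2)$, and $D(2,2)=16\cdot6-2=94$.)

## 8. Coordinate flags see only Borel-stable cones

We now want $\mathcal Y$ as a slice of a $K$-orbit closure at a flag with $F_h=V_1$, with $H=V_1\cap C^-$ and $\mathcal G\subset V_2\cap C^+$. Write $V_i^\pm=V_i\cap C^\pm$. The obvious place to look is a coordinate flag, and there it cannot work. Let $x$ be a partial flag with $F_h=V_1$ and all other members spanned by coordinate vectors, and let $Y'$ be a $K$-stable set of partial flags. The subgroup of $GL(V_2^+)\subset K$ fixing $x$ contains a Borel subgroup $B_2$ of $GL(V_2^+)$ that contains the diagonal torus. For $b\in B_2$ and $M\in\mathrm{Hom}(V_1^-,V_2^+)$ (zero on the other summands),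
$$b(1+M)x=(1+bMb^{-1})\,bx=(1+bM)x,$$
since $b$ is the identity on $V_1$. So $\{M:(1+M)x\in Y'\}$ is stable under $M\mapsto bM$.

The cone $\mathcal Y$, with $R_1,\dots,R_m\subset V_2^+$ coordinate planes, does not have this stability. Let $e\in R_1$, $e'\in R_2$ be coordinate vectors. After exchanging the roles of $R_1$ and $R_2$ if necessary, $B_2$ contains the map $b$ with $be=e+e'$ that fixes the other coordinate vectors. Let $e''$ be the other coordinate vector of $R_2$, and choose $M$ with image $\langle e,e''\rangle$. Its rank is $2\le w$ and each strip has rank at most $1$, so $M\in\mathcal Y$. But $bM$ has image $\langle e+e',e''\rangle$, whose projection to $R_2$ is all of $R_2$. So $bM\notin\mathcal Y$.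

The difficulty is that a coordinate flag only remembers filtrations of $V_2^+$, while $\mathcal Y$ needs a direct sum decomposition. Proposition 8 lets us avoid coordinate flags: it asks for $\mathrm{Eu}_Y$ at a generic point of $F$, where members of the flag in $V_2$ may lie diagonally between $V_2^+$ and $V_2^-$. One rising and one descending flag of diagonal type together remember a direct sum.

## 9. A diagonal flag, its slice, and the orbit closure

Let $B$ and $h$ be as in Theorem 2, and $V_1,V_2,F$ as in Proposition 8. Then $1\le h<n$ and $\dim V_1^-=v$; put $e=\dim V_1^+=h-v\ge0$. Since $\dim V_2^\pm\ge2m$, choose decompositions $V_2^\pm=\mathcal G^\pm\oplus J^\pm$ with $\mathcal G^\pm$ two copies of $\mathcal G=\bigoplus_{k=1}^mR_k$ ($J^\pm=0$ is allowed). For $\gamma\in\mathcal G$ write $\gamma^\pm\in\mathcal G^\pm$ for its copies and $\Delta(\gamma)=\gamma^++\gamma^-$. Let $J=J^+\oplus J^-$, $|J|=\dim J$, $\mathcal G_{\le j}=\bigoplus_{k\le j}R_k$, $\mathcal G_{>j}=\bigoplus_{k>j}R_k$, and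
$$A_j=\Delta(\mathcal G_{\le j}),\qquad A^j=\Delta(\mathcal G_{\le j})+\mathcal G_{>j}^++\mathcal G_{>j}^-+J\subset V_2 .$$
Then $\dim A_j=2j$, $\dim A^j=2j+4(m-j)+|J|=\dim V_2-2j$, and $A_1\subset\dots\subset A_m\subset A^m\subset\dots\subset A^1$. Moreover
$$A^j=\{\gamma_1^++\gamma_2^-+\iota:\ \iota\in J,\ \mathrm{pr}_{\le j}\gamma_1=\mathrm{pr}_{\le j}\gamma_2\}.\tag{9.1}$$
Let $X'$ be the variety of partial flags with members of dimensions $h,\ h+2j,\ n-2j$ $(1\le j\le m)$. (If $J=0$, then $h+2m=n-2m$, $A_m=A^m$, and these two members coincide.) Let $\varpi:X\to X'$ be the projection. Let $x_1\in X'$ be the point with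
$$F_h=V_1,\qquad F_{h+2j}=V_1+A_j,\qquad F_{n-2j}=V_1+A^j,$$
and let $F'=\{F_h=V_1\}\subset X'$. Then $F=\varpi^{-1}(F')$ and $x_1\in F'$.

**Step 1: $x_1$ is a generic point of $F'$.** The aim is to show that $K_L\cdot x_1$ is open in $F'$, where $K_L=\prod_{i,\pm}GL(V_i^\pm)\subset K$. The variety $F'$ is that of partial flags of $V_2$ with successive quotient dimensions $(2^m,|J|,2^m)$, and $GL(V_1^\pm)$ acts trivially on it.

Let $(g_+,g_-)\in GL(V_2^+)\times GL(V_2^-)$ fix $x_1$. Preserving all $\Delta(\mathcal G_{\le j})$ means that $g_+\gamma^++g_-\gamma^-$ is again diagonal. So $g_\pm$ preserve $\mathcal G^\pm$ and induce the same $h'\in GL(\mathcal G)$, and $h'$ preserves all $\mathcal G_{\le j}$. Preserving $A^j$ implies preserving $A^j\cap V_2^\pm=\mathcal G_{>j}^\pm\oplus J^\pm$ (from (9.1)). For $j=m$ this says $J^\pm$ is preserved; intersecting with $\mathcal G^\pm$, it says $h'$ preserves every $\mathcal G_{>j}$. So $h'$ preserves each $R_k=\mathcal G_{\le k}\cap\mathcal G_{>k-1}$. Conversely all such pairs fix $x_1$. The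 stabilizer is $\prod_kGL(R_k)\times GL(J^+)\times GL(J^-)$. With $j_\pm=\dim J^\pm$ the orbit has dimension
$$(2m+j_+)^2+(2m+j_-)^2-4m-j_+^2-j_-^2=8m^2+4m|J|-4m,$$
and
$$\dim F'=\tfrac12\big((4m+|J|)^2-8m-|J|^2\big)=8m^2+4m|J|-4m .$$
These agree and $F'$ is irreducible, so the orbit is open and dense in $F'$.

**Step 2: a slice.** The aim is a smooth map that reduces $K$-stable sets near $x_1$ to subsets of a vector space. Let
$$N=\mathrm{Hom}(V_1^-,V_2^+)\oplus\mathrm{Hom}(V_1^+,V_2^-)\ni M=(M_1,M_2),$$
viewed in $\mathfrak g$ (zero on $V_2$), and let $\Psi:K\times N\to X'$, $\Psi(k,M)=k(1+M)x_1$. Since $X'$ fibers over the Grassmannian of $h$-planes with fiber $F'$ over $V_1$, we have $T_{x_1}X'=T_{x_1}F'\oplus\mathrm{Hom}(V_1,V_2)$, the second summand acting as a subspace of $\mathfrak g$. By Step 1, $T_{x_1}(Kx_1)\supset T_{x_1}F'$. Also $\mathfrak k$ contains $\mathrm{Hom}(V_1^+,V_2^+)\oplus\mathrm{Hom}(V_1^-,V_2^-)$, and $N$ is the remaining part of $\mathrm{Hom}(V_1,V_2)$. So $d\Psi$ is surjective at $(1,0)$, and $\Psi$ is smooth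 on a Zariski-open $\Omega\ni(1,0)$.

**Step 3: a $K$-stable closed set.** The aim is to write down conditions, invariant under $K$, that cut out $\mathcal Y$ on the slice. Let $\pi_+:\mathbb C^n\to C^+$ be the projection along $C^-$; it commutes with $K$. Let $Z'\subset X'$ be the closed $K$-stable set defined by

* (a) $\dim(F_h\cap C^+)\ge e$;
* (b) $\dim(F_h\cap C^-)\ge v-w$;
* (c) $\operatorname{rank}\big(F_{h+2(l-1)}\xrightarrow{\ \pi_+\ }\mathbb C^n/F_{n-2l}\big)\le2l-1$ for $1\le l\le m$;
* (d) $\dim(F_{h+2m}+\pi_+F_{h+2m})\le h+4m$.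

At $(1+M)x_1$ we have $F_h=\{u+Mu:u\in V_1\}$, and since $M$ kills $V_2$, $F_{h+2j}=F_h+A_j$ and $F_{n-2j}=F_h+A^j$. Write $u=u^++u^-$ with $u^\pm\in V_1^\pm$; then $Mu=M_1u^-+M_2u^+$.

(a) The $C^-$-component of $u+Mu$ is $u^-+M_2u^+$, with $u^-\in V_1^-$ and $M_2u^+\in V_2^-$. It vanishes if and only if $u^-=0$ and $M_2u^+=0$. So $F_h\cap C^+\cong\ker M_2$, and (a) holds if and only if $M_2=0$. Assume $M_2=0$ from now on; then $V_1^+\subset F_h$.

(b) The $C^+$-component of $u+Mu$ is $u^++M_1u^-$, with summands in $V_1^+$ and $V_2^+$. So $F_h\cap C^-\cong\ker M_1$, and (b) holds if and only if $\operatorname{rank}M_1\le w$.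

(c) An element of $F_{h+2(l-1)}$ is $u+M_1u^-+\Delta(\gamma)$ with $\gamma\in\mathcal G_{\le l-1}$. Its image under $\pi_+$ is $u^++M_1u^-+\gamma^+$, and $u^+\in F_h$ may be dropped modulo $F_{n-2l}$. Since $\mathbb C^n=F_h\oplus V_2$ and $F_{n-2l}=F_h+A^l$,
$$\mathbb C^n/F_{n-2l}\cong V_2/A^l\cong\mathcal G_{\le l}\quad\text{via}\quad\gamma_1^++\gamma_2^-+\iota\mapsto\mathrm{pr}_{\le l}(\gamma_1-\gamma_2),$$
whose kernel is $A^l$ by (9.1). The image of $M_1u^-+\gamma^+$ is $\mathrm{pr}_{\le l}\mathrm{pr}_{\mathcal G}M_1u^-+\gamma$. As $\gamma$ runs over $\mathcal G_{\le l-1}$ and $u^-$ over $V_1^-$, these vectors fill $\mathcal G_{\le l-1}\oplus\mathrm{pr}_{R_l}M_1(V_1^-)$. So the rank is $2(l-1)+\operatorname{rank}(\mathrm{pr}_{R_l}M_1)$, and (c) holds if and only if $\operatorname{rank}(\mathrm{pr}_{R_l}M_1)\le1$ for all $l$.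

(d) The space $F_{h+2m}+\pi_+F_{h+2m}$ is spanned by the elements $u^++u^-+M_1u^-$, $\Delta(\gamma)$, $u^++M_1u^-$ and $\gamma^+$, with $\gamma\in\mathcal G$. It contains $V_1^+$, $\mathcal G^+$, $\mathcal G^-$, hence $M_1V_1^-$, hence $V_1^-$. So it equals $V_1\oplus(\mathcal G^++\mathcal G^-+M_1V_1^-)$, of dimension $h+4m+\operatorname{rank}(\mathrm{pr}_{J^+}M_1)$. So (d) holds if and only if $M_1(V_1^-)\subset\mathcal G^+$.

Together: $\{M\in N:(1+M)x_1\in Z'\}=\mathcal Y$, the cone (1.1) with $H=V_1^-$. As $Z'$ is $K$-stable, $\Psi^{-1}(Z')=K\times\mathcal Y$.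

**Step 4: the orbit closure.** The aim is to replace $Z'$ by a single $K$-orbit closure in $X$. The set $\Omega\cap(K\times\mathcal Y)$ is nonempty and open in an irreducible variety, so it is irreducible. Its image is $Z'\cap\Psi(\Omega)$, and $\Psi(\Omega)$ is open because $\Psi|_\Omega$ is smooth. So $Z'\cap\Psi(\Omega)$ is a nonempty irreducible open subset of $Z'$. Its closure $Y'$ is an irreducible component of $Z'$, the only one meeting $\Psi(\Omega)$, and $Y'\cap\Psi(\Omega)=Z'\cap\Psi(\Omega)\ni x_1$. Since $K$ is connected, it preserves each component of $Z'$, so $Y'$ is $K$-stable. Put $Y=\varpi^{-1}(Y')$. Because $\varpi$ is a fiber bundle with irreducible fibers, $Y$ is closed, irreducible and $K$-stable. As $K$ has finitely many orbits on $X$, one of them is dense in $Y$. So $Y$ is a $K$-orbit closure.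

**Step 5: the generic Euler obstruction on $F$.** The aim is to read off the value that Proposition 8 asks for. Since $\varpi$, $\Psi|_\Omega$ and the projection $K\times\mathcal Y\to\mathcal Y$ are smooth, (F2) and Proposition 1 give $\mathrm{Eu}_Y=\mathrm{Eu}_{Y'}\circ\varpi$ and
$$\mathrm{Eu}_{Y'}(x_1)=\mathrm{Eu}_{K\times\mathcal Y}(1,0)=\mathrm{Eu}_{\mathcal Y}(0)=D(w,g).$$
By $K$-invariance and Step 1, $\mathrm{Eu}_{Y'}=D(w,g)$ on the dense open subset $K_Lx_1$ of $F'$. Hence $\mathrm{Eu}_Y=D(w,g)$ on the dense open subset $\varpi^{-1}(K_Lx_1)$ of $F$.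

*Proof of Theorem 2.* By Step 5 the generic value of $\mathrm{Eu}_Y$ on $F$ is $D(w,g)$. By Proposition 8 this is the coefficient of $\alpha_h^{h(n-h)}$ in $a_{w_0}$. $\square$

## 10. Which Borel subgroups are reached

*Proof of Corollary 3.* For parts 1 and 2 take $w=4$, $g=11$, so $v=37$, $2m=88$, and $D(4,11)<0$ by (1.3). If the hypothesis of Theorem 2 holds, some $a_{w_0}$ has a negative coefficient as a polynomial in the simple roots, and the conjecture fails for $B$.

(1) Let "$-$" be the sign that first occurs $37$ times in the word, and take the prefix ending at its 37th occurrence. It contains at most $36$ letters of the other sign. So at least $125-37=88$ letters $-$ and at least $125-36=89$ letters $+$ remain.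

(2) The word is $-^q+^p$. If $q\ge125$ and $p\ge88$, use the prefix $-^{37}$: at least $88$ letters of each sign remain. If $p\ge125$ and $q\ge88$, apply the automorphism $\tau(g)=(g^{T})^{-1}$ of $G$ (here $g^T$ is the transpose). It preserves $K$ and $T$, and it carries $K$-orbit closures to $K$-orbit closures, and Schubert varieties and positive roots for $B$ to those for $\tau(B)$. (On characters of $T$ it is $\chi\mapsto-\chi$, and $\tau(B)=B^-$.) So the conjecture for $B$ is equivalent to that for $B^-$. The word of $B^-$ is the reversed word $+^p-^q$. Use the prefix $+^{37}$ with the names of the signs exchanged: at least $125-37=88$ letters $+$ and at least $88$ letters $-$ remain.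

(3) The balanced multinomial coefficient $\frac{(wg)!}{(g!)^w}$ is the largest of at most $(wg+1)^w$ coefficients with sum $w^{wg}$, so it is at least $w^{wg}(wg+1)^{-w}$. For $0\le i\le w-1$ we have $\frac{i!\,g!}{(g+i)!}\ge(g+i)^{-i}\ge(g+w)^{-w}$. Hence
$$f(w,g)=\frac{(wg)!}{(g!)^w}\prod_{i=0}^{w-1}\frac{i!\,g!}{(g+i)!}\ \ge\ w^{wg}(wg+1)^{-w}(g+w)^{-w^2},$$
while $2^{wg}\binom vw\le2^{wg}v^w$ with $v=w+(w-1)g$. For fixed $w\ge3$ the ratio of the lower bound for $f$ to this upper bound is $(w/2)^{wg}$ times a negative power of a polynomial in $g$, so it tends to infinity, and $D(w,g)\to-\infty$. These values do occur as coefficients: the word $-^q+^p$ with $q\ge v+2m$, $p\ge2m$ and the prefix $-^v$ satisfies the hypothesis of Theorem 2. $\square$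

The smallest standard case covered by part 2 is $p=88$, $q=125$ (or the reverse), with $n=213$.
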